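# Rays that leave the fiber: why non-conical points of a Cannon–Thurston map pull back to dimension zero

## 1. A stack of trees, and a ray pushed down through it

Let $F_r$ be the free group of finite rank $r\ge 2$, with basis $X$ and word length $|\cdot|$, and let $\Phi$ be an automorphism of $F_r$. Form the mapping torus group
$$G=\langle F_r,t\mid twt^{-1}=\Phi(w),\ w\in F_r\rangle ,$$
and let $\pi:G\to\mathbb Z$ be the map with kernel $F_r$ and $\pi(t)=1$. We call $\pi(g)$ the *height* of $g$. Let $Y$ be the Cayley graph of $G$ for the generators $X\cup\{t\}$ (edges join $g$ to $gx$ and to $gt$), with metric $d$. Extend $\pi$ affinely over edges; then $\pi:Y\to\mathbb R$ is $1$-Lipschitz.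

The *level* $k$ is the coset $t^kF_r=F_rt^k$ together with its $X$-edges. The map $v\mapsto t^kv$ identifies it with the tree $\mathrm{Cay}(F_r,X)$. So $Y$ is a stack of copies of one tree, and since $t^{-1}vt=\Phi^{-1}(v)$, the $t$-edges glue consecutive copies as follows:
$$t^kv\cdot t=t^{k+1}\Phi^{-1}(v),\qquad t^kv\cdot t^{-1}=t^{k-1}\Phi(v).\tag{1}$$
Going down one level applies $\Phi$; going up one level applies $\Phi^{-1}$.

**Notation for rays.** A point $p\in\partial F_r$ is an infinite reduced word; $p_n$ is its prefix of length $n$, and $[1,p)$ is the ray through the $p_n$. The *cylinder* of a word of length $n$ is the set of all $p$ with that prefix. For $p\ne q$ in $\partial F_r$, $(p|q)_1$ is the length of the common prefix. Equivalently, it is the distance in the tree from $1$ to the line joining $p$ and $q$. We write $[u,w]$ for geodesics in $\mathrm{Cay}(F_r,X)$, and $\partial\Phi$ for the homeomorphism of $\partial F_r$ induced by $\Phi$.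

**Three constants.** Both $\Phi$ and $\Phi^{-1}$ are bi-Lipschitz on the vertices of the tree, so they send geodesics to quasigeodesics. By stability of quasigeodesics in trees there is an integer $B\ge0$ such that, for $\Psi\in\{\Phi,\Phi^{-1}\}$, for every geodesic (segment between vertices, ray or line) in $\mathrm{Cay}(F_r,X)$ and every vertex $v$ on it, $\Psi(v)$ is within $B$ of a vertex of the geodesic joining the $\Psi$-images of the endpoints. Put
$$K=4B+1,\qquad \psi(\rho)=\max\{|w|:\ w\in F_r,\ d(1,w)\le\rho\}.$$
The maximum is finite because $Y$ is locally finite. If $d(t^ku,t^kv)\le\rho$, then $|u^{-1}v|\le\psi(\rho)$.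

**Definition (vertical path).** A *$K$-vertical path* is a family $\alpha(i)\in G$, indexed by an interval of integers, with $\pi(\alpha(i))=i$ and $d(\alpha(i),\alpha(i+1))\le K$. For example, $i\mapsto gt^{\,i-\pi(g)}$ is one. We speak of a path "from $x$ up to $y$" or "down to $y$" according to which end of the index interval is at $x$.

**The flow.** Fix $p\in\partial F_r$ and an integer $C\ge1$, and put $q^{(k)}=\partial\Phi^{-k}(p)$ for $0\le k\le C$. We place the ray $[1,q^{(k)})$ in level $k$ and push level $k$ down to level $k-1$. For $1\le k\le C$ let $g_k(m)$ be the position on $[1,q^{(k-1)})$ of the point nearest to $\Phi(q^{(k)}_m)$. The distance is at most $B$, because $\Phi$ sends the ends $1,q^{(k)}$ to $1,q^{(k-1)}$. The map $g_k$ need not be monotone, so we use its running maximum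
$$f_k(m)=\max_{m'\le m}g_k(m'),\qquad F_p=f_1\circ f_2\circ\cdots\circ f_C .$$

**Lemma 1 (the flow).** Write $q=q^{(C)}$.

1. $F_p$ is nondecreasing and $F_p(0)=0$.
2. There is a $K$-vertical path from $t^Cq_m$ down to $p_{F_p(m)}$.
3. $F_p(m+1)-F_p(m)\le K_C:=\psi(2KC+1)$.

*Proof.* **Step 1: the running maximum costs at most $3B$.** This is needed so that monotonicity does not spoil the vertical path. We show $f_k(m)-g_k(m)\le3B$. Let $m'\le m$. Since $q^{(k)}_m$ lies on the ray $[q^{(k)}_{m'},q^{(k)})$, the point $\Phi(q^{(k)}_m)$ is within $B$ of the ray $[\Phi(q^{(k)}_{m'}),q^{(k-1)})$. This ray first runs, over length at most $B$, to position $g_k(m')$ of $[1,q^{(k-1)})$ and then follows $[1,q^{(k-1)})$. So $\Phi(q^{(k)}_m)$ is within $2B$ of some position $s\ge g_k(m')$ of $[1,q^{(k-1)})$. It is also within $B$ of position $g_k(m)$. Hence $|s-g_k(m)|\le3B$ and $g_k(m)\ge g_k(m')-3B$.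

**Step 2: one step of the vertical path.** By (1), $t^kq^{(k)}_m\cdot t^{-1}=t^{k-1}\Phi(q^{(k)}_m)$, so
$$d\big(t^kq^{(k)}_m,\ t^{k-1}q^{(k-1)}_{f_k(m)}\big)\le1+B+3B=K.\tag{2}$$

**Step 3: conclusions.** Each $f_k$ is nondecreasing, and $f_k(0)=g_k(0)=0$ because $\Phi(1)=1$. This gives item 1. Starting with $m_C=m$ and $m_{k-1}=f_k(m_k)$, the points $t^kq^{(k)}_{m_k}$ form the path of item 2, by (2). The points $t^Cq_m$ and $t^Cq_{m+1}$ are adjacent, so $d(p_{F_p(m)},p_{F_p(m+1)})\le 2KC+1$. Item 3 follows from the definition of $\psi$. $\square$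

**Example.** Let $F_2=\langle a,b\rangle$, $\Phi(a)=ab$, $\Phi(b)=a$, and $p=\lim\Phi^n(a)=abaababa\cdots$. Then $\partial\Phi(p)=p$, so every $q^{(k)}$ is $p$. Since $\Phi(p_m)$ is a positive word and a prefix of $p$, we get $g_k(m)=f_k(m)=|\Phi(p_m)|$ and $F_p(m)=|\Phi^C(p_m)|$. For $C=1$, $\Phi(abaab)=abaababa$, so $F_p(5)=8$. In general $|\Phi^C(b)|=|\Phi^{C-1}(a)|$ gives $F_p(m)\ge m\,|\Phi^{C-1}(a)|$, so the slope of the flow grows exponentially with $C$.

**What the flow is for.** The prefix $p_{F_p(m)}$ is, up to boundedly many choices depending on $C$, determined by the word $q_m$. If $F_p$ has slope at least $A$, then the prefix $p_N$ is coded by a word of length about $N/A$, and there are only about $(2r)^{N/A}$ such words. A set of rays on which the slope is at least $A$ therefore has dimension $O(1/A)$. We shall find a set of rays on which the slope can be taken as large as we like, by choosing $C$ large.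

## 2. Non-conical points of the Cannon–Thurston map, and three theorems

**Automorphisms.** An element $\varphi\in\mathrm{Out}(F_r)$ is *fully irreducible* if no positive power of $\varphi$ preserves the conjugacy class of a proper nontrivial free factor. It is *atoroidal* if no positive power of $\varphi$ fixes the conjugacy class of a nontrivial element of $F_r$. The $\Phi$ of the example above is not atoroidal: with $c=aba^{-1}b^{-1}$ one computes
$$\Phi(c)=ab\cdot a\cdot b^{-1}a^{-1}\cdot a^{-1}=a\,c^{-1}a^{-1},$$
hence $\Phi^2(c)=(aba)\,c\,(aba)^{-1}$. The flow itself needed no such hypothesis.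

Let $\Phi$ represent $\varphi$. The group $G=G_\varphi$ depends, up to isomorphism, only on $\varphi$, and $1\to F_r\to G_\varphi\to\mathbb Z\to1$ is exact. By Brinkmann, $G_\varphi$ is word-hyperbolic if and only if $\varphi$ is atoroidal. In that case, by Mitra, the inclusion $i:F_r\to G_\varphi$ extends to a continuous, $F_r$-equivariant, surjective map $\partial i:\partial F_r\to\partial G_\varphi$, the *Cannon–Thurston map*. Here $i\cup\partial i: F_r\cup\partial F_r\to G\cup\partial G$ is continuous.

**Definition (conical).** A point $z\in\partial G_\varphi$ is a *conical limit point* for $F_r$ if there are $h_n\in F_r$ and points $a\ne b$ in $\partial G_\varphi$ with $h_nz\to a$ and $h_ny\to b$ for all $y\in\partial G_\varphi\setminus\{z\}$. Equivalently, some (any) geodesic ray converging to $z$ in a Cayley graph of $G_\varphi$ passes within a bounded distance of infinitely many distinct elements of $F_r$. Otherwise $z$ is *non-conical*. We use the second form. For example, let $1\ne w\in F_r$. Then $n\mapsto w^n$ is a quasigeodesic in $G$, a geodesic ray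 to its limit stays close to it, and so this limit is conical.

Let $\mathcal N\subseteq\partial G_\varphi$ be the set of non-conical limit points, and $\mathcal B=(\partial i)^{-1}(\mathcal N)\subseteq\partial F_r$.

**The metric.** $\mathrm{cv}_r$ is the unprojectivized Outer space: minimal free discrete isometric actions of $F_r$ on metric simplicial trees $T$. For such $T$, $\partial T$ is canonically $\partial F_r$. For a base vertex $x_0$ and $a>1$, $d_a(p,q)=a^{-(p|q)_{x_0}}$ for $p\ne q$, where $(p|q)_{x_0}$ is the length of the common initial segment of the rays from $x_0$ to $p$ and to $q$. If $T=\mathrm{Cay}(F_r,X)$ with unit edges and $x_0=1$, then $(p|q)_{x_0}=(p|q)_1$. In that case $\partial F_r$ is a union of $2r(2r-1)^{N-1}$ cylinders of diameter $a^{-N}$, and its box dimension is $\log(2r-1)/\log a$.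

**Dimensions.** A *gauge* is a nondecreasing $h:[0,\infty)\to[0,\infty)$ with $h(\rho)>0$ for $\rho>0$ and $h(0)=h(0+)=0$. The Hausdorff measure $\mathcal H^h(S)$ is the limit, as $\varepsilon\to0$, of the infimum of $\sum_s h(\mathrm{diam}\,S_s)$ over countable covers of $S$ by sets of diameter at most $\varepsilon$. The gauge $h(\rho)=\rho^s$ gives $\mathcal H^s$, and $\dim_H S=\inf\{s>0:\mathcal H^s(S)=0\}$. If $n(\varepsilon)$ is the least number of sets of diameter at most $\varepsilon$ that cover $S$, the upper box dimension is $\limsup_{\varepsilon\to 0}\log n(\varepsilon)/\log(1/\varepsilon)$. The packing dimension $\dim_PS$ is the infimum, over countable covers $S\subseteq\bigcup S_i$, of the supremum of the upper box dimensions of the $S_i$. Both $\dim_H$ and $\dim_P$ are countably stable, and $\dim_H\le\dim_P\le$ upper box dimension. All dimensions and measures are with respect to $d_a$.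

The question, posed in Ilya Kapovich, "On the Hausdorff dimension and attracting laminations for fully irreducible automorphisms of free groups", arXiv:2410.02058 (2024), is whether $\dim_H(\mathcal B)=0$ when $\varphi$ is fully irreducible and atoroidal. The answer is yes, and full irreducibility is not needed. In the following statements $\varphi\in\mathrm{Out}(F_r)$ is atoroidal, $T\in\mathrm{cv}_r$, $x_0$ is any base vertex of $T$, and $a>1$. For $p\in\partial F_r$, $\gamma_p$ denotes a geodesic ray in $Y$ from $1$ to $\partial i(p)$.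

**Theorem 1.** $\dim_H(\mathcal B)=0$; moreover $\dim_P(\mathcal B)=0$.

**Theorem 2.** If $\limsup_{\rho\to0}\frac{\log h(\rho)}{\log\rho}>0$, then $\mathcal H^h(\mathcal B)=0$. If $\lim_{\rho\to0}\frac{\log h(\rho)}{\log\rho}=0$, then $\mathcal H^h(\mathcal B)=\infty$.

**Theorem 3.** For integers $k\ge1$ let $\mathcal B_k$ be the set of $p$ for which some $\gamma_p$ has $\liminf_nd(\gamma_p(n),F_r)\ge k$. There are $c_1,c_2>0$ and $\Lambda\ge\lambda>1$, independent of $k$, with
$$c_1\Lambda^{-k}\le\dim_H(\mathcal B_k)\le\dim_P(\mathcal B_k)\le c_2\lambda^{-k}.$$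

For instance $h(\rho)=\rho^s$ with $s>0$ falls in the first case of Theorem 2, and a gauge equal to $1/\log(1/\rho)$ near $0$ falls in the second. Since $h\to 0$, the ratio $\log h(\rho)/\log\rho$ is positive for small $\rho$, so the two cases cover every gauge.

## 3. Non-conical means that the height tends to infinity

From here on $\varphi$ is atoroidal, so $G$ is hyperbolic. For $g=wt^k$ with $w\in F_r$ we have $d(g,F_r)=|k|=|\pi(g)|$: the element $gt^{-k}=w$ of $F_r$ is at distance at most $|k|$, and $\pi$ is $1$-Lipschitz.

**Claim.** $z$ is non-conical iff $|\pi(\gamma(n))|\to\infty$ along a (any) geodesic ray $\gamma$ from $1$ to $z$.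

Fix $\rho$. Each vertex of the ray is within $\rho$ of finitely many elements of $F_r$, and each element of $F_r$ is within $\rho$ of finitely many vertices of the ray. So $\gamma$ comes within a bounded distance of infinitely many elements of $F_r$ iff for some $\rho$ infinitely many $n$ have $d(\gamma(n),F_r)=|\pi(\gamma(n))|\le\rho$. This proves the claim.

Consecutive heights differ by at most $1$, so in the non-conical case $\pi(\gamma(n))\to+\infty$ or $\pi(\gamma(n))\to-\infty$. Accordingly
$$\mathcal B=\mathcal B_+\cup\mathcal B_- .$$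
For the same reason $\mathcal B_k=\mathcal B_k^+\cup\mathcal B_k^-$ for $k\ge1$. Here $p\in\mathcal B_k^+$ iff for some $\gamma_p$ eventually $\pi(\gamma_p(n))\ge k$, and $p\in\mathcal B_k^-$ iff for some $\gamma_p$ eventually $\pi(\gamma_p(n))\le-k$. Clearly $\mathcal B_+\subseteq\mathcal B_k^+$ for every $k$. Replacing $(\Phi,t)$ by $(\Phi^{-1},t^{-1})$ leaves $Y$ unchanged and exchanges $+$ and $-$. The constant $B$ was chosen for both $\Phi$ and $\Phi^{-1}$, so all constants below serve both signs. *For upper bounds we need only treat the $+$ sets.*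

**Examples by hand.** The ray $n\mapsto t^n$ is geodesic, since $\pi$ is $1$-Lipschitz, and its height tends to infinity. So $t^\infty=\lim t^n$ and likewise $t^{-\infty}$ are non-conical, and $\mathcal B\neq\emptyset$ because $\partial i$ is surjective. Fixed points of $\partial\Phi$ are also in $\mathcal B$. Indeed $G$ acts on $\partial F_r$ with $t$ acting by $\partial\Phi$, and $\partial i$ is $G$-equivariant (proved in Section 9). So $\partial\Phi(p)=p$ makes $\partial i(p)$ a fixed point of $t$, that is, $t^{\infty}$ or $t^{-\infty}$.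

## 4. Periodic rays: expansion of the flow is not automatic

A natural first attempt is to show that for large $C$ the downward flow expands every ray, with slope tending to infinity with $C$. The coding of Section 1 would then finish the proof. This is false, and periodic rays show it. Write $\|w\|$ for the cyclically reduced length of $w$.

**Claim.** If $1\ne w\in F_r$ and $p=w^\infty=\lim w^j$ in $\partial F_r$, then $F_p(m)/m\to\|w\|/\|\Phi^{-C}(w)\|$ as $m\to\infty$.

*Proof.* Put $u=\Phi^{-C}(w)$; then $q=\partial\Phi^{-C}(p)=u^\infty$. In the following, $O(1)$ may depend on $w$, $\Phi$ and $C$. The prefix $q_m$ is within $O(1)$ of $u^j$ for some $j$ with $m=j\|u\|+O(1)$. So $\Phi^C(q_m)$ is within $O(1)$ of $w^j$, which is within $O(1)$ of position $j\|w\|$ on $p$. On the other hand $\Phi^C(q_m)=t^Cq_mt^{-C}$ is at $d$-distance at most $C+KC$ from $p_{F_p(m)}$, by Lemma 1, so their tree distance is at most $\psi(C+KC)$. Hence $F_p(m)=j\|w\|+O(1)$. $\square$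

Now let $\varphi$ be atoroidal, $u\ne1$, and $C\ge1$. The conjugacy classes of $\Phi^{-nC}(u)$, $n\ge0$, are pairwise distinct, and there are finitely many classes of each length. So $\|\Phi^{-nC}(u)\|\to\infty$, and for some $n$ we have $\|\Phi^{-(n+1)C}(u)\|>\|\Phi^{-nC}(u)\|$. With $w=\Phi^{-nC}(u)$ the flow along $w^\infty$ has asymptotic slope less than $1$: it contracts, whatever $C$ is.

There is no contradiction with Theorem 1, because $\partial i(w^\infty)$ is conical. But the expansion must be extracted from the hypothesis that $\gamma_p$ climbs. This is done as follows. If $\gamma_p$ is eventually higher than $C+D$, then the points $t^Cq_m$ lie vertically *below* $\gamma_p$. Take two of them, a fixed distance $L$ apart along the ray. The vertical paths from them up to $\gamma_p$ must come together before they reach $\gamma_p$. Two vertical paths that are together above level $C$ and apart at level $C$ can never meet again lower down, and in a hyperbolic space they diverge exponentially. At level $0$ they are exponentially (in $C$) far apart, which is the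 required stretch. Sections 5–7 carry this out.

## 5. Vertical paths produced by an edge path

**Hyperbolic constants.** Let $\delta\ge1$ be such that in $Y$ each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two. Then a side of a geodesic $n$-gon lies in the $(n-2)\delta$-neighborhood of the other sides. Write $(a|b)_1=\frac12(d(1,a)+d(1,b)-d(a,b))$, and similarly with other basepoints. Let $\delta'$ depend only on $\delta$ and be such that for all $a,b,c\in Y$
$$(a|c)_1\ge\min\{(a|b)_1,(b|c)_1\}-\delta',\qquad(a|b)_1\le d(1,[a,b])\le(a|b)_1+\delta'.\tag{3}$$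
Recall that two sequences going to infinity converge to the same point of $\partial G$ when their mutual Gromov products tend to infinity. We cite Bridson–Haefliger, *Metric spaces of non-positive curvature*, as BH.

A $K$-vertical path satisfies $|i-i'|\le d(\alpha(i),\alpha(i'))\le K|i-i'|$, so vertical paths are uniform quasigeodesics. Let $\kappa$ be such that a finite $K$-vertical path and any geodesic joining its endpoints are within Hausdorff distance $\kappa$. For $K$-vertical paths $\alpha,\beta$,
$$d(\alpha(i),\beta(i'))\le\rho\ \Rightarrow\ |i-i'|\le\rho,\ \text{ so } d(\alpha(i),\beta(i))\le(1+K)\rho\ \text{ if $\beta(i)$ is defined.}\tag{4}$$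

The next lemma follows a vertex of a level geodesic from level to level.

**Lemma 2.** Let $j\ge0$, $\epsilon=\pm1$, $u,w\in F_r$, let $C$ be an integer, and let $v$ be a vertex of $[\Phi^{\epsilon j}(u),\Phi^{\epsilon j}(w)]$. Then there is a $K$-vertical path from $t^Cv$ to a point $t^{C+\epsilon j}v_j$ with $v_j$ a vertex of $[u,w]$.

*Proof.* Put $v_0=v$. Given a vertex $v_i\in[\Phi^{\epsilon(j-i)}(u),\Phi^{\epsilon(j-i)}(w)]$, the choice of $B$ for $\Psi=\Phi^{-\epsilon}$ gives a vertex $v_{i+1}\in[\Phi^{\epsilon(j-i-1)}(u),\Phi^{\epsilon(j-i-1)}(w)]$ with $|\Phi^{-\epsilon}(v_i)^{-1}v_{i+1}|\le B$. By (1), $t^{C+\epsilon i}v_i\cdot t^\epsilon=t^{C+\epsilon(i+1)}\Phi^{-\epsilon}(v_i)$. So $d(t^{C+\epsilon i}v_i,t^{C+\epsilon(i+1)}v_{i+1})\le1+B\le K$. $\square$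

For $g\in G$ put $\rho_C(g)=g\,t^{C-\pi(g)}$, the shadow of $g$ in level $C$. For $g=t^kh$ with $h\in F_r$, (1) gives $\rho_C(g)=t^C\Phi^{k-C}(h)$.

**Lemma 3.** Let $g_0,\dots,g_s$ ($s\ge1$) be an edge path in $Y$, and let the vertex $x=t^Cv$ lie on the level-$C$ geodesic from $\rho_C(g_0)$ to $\rho_C(g_s)$. Then there is $i$ with $x\in[\rho_C(g_i),\rho_C(g_{i+1})]$ (level-$C$ geodesic), and for every such $i$ there is a $K$-vertical path from $x$ to $g_i$ or to $g_{i+1}$.

*Proof.* The concatenation of the level-$C$ geodesics $[\rho_C(g_i),\rho_C(g_{i+1})]$ is a path in a tree, so it contains the geodesic between its endpoints. This gives $i$.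

If $g_ig_{i+1}$ is a $t$-edge, then $\rho_C(g_i)=\rho_C(g_{i+1})=x$, and right multiplication of $x=g_it^{C-\pi(g_i)}$ by powers of $t$ gives a vertical path to $g_i$. Otherwise $g_i=t^kh$ and $g_{i+1}=t^khy$ with $y\in X^{\pm1}$, and $v\in[\Phi^{k-C}(h),\Phi^{k-C}(hy)]$. Lemma 2, with $\epsilon j=k-C$, gives a $K$-vertical path from $x$ to $t^kv'$ with $v'$ a vertex of $[h,hy]$, that is, $v'\in\{h,hy\}$. $\square$

## 6. The lifted ray lies below the geodesic

Let $p\in\partial F_r$, $z=\partial i(p)$, $\gamma=\gamma_p$, $C\ge0$ an integer, and $q=\partial\Phi^{-C}(p)$. Put $\kappa_1=\kappa+5\delta$.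

**Lemma 4.** Suppose $\pi(\gamma(n))\ge C+D$ for all $n\ge n_0$, where $D\ge0$. Then there is $m_0$ such that for each $m\ge m_0$ there is a $K$-vertical path from $t^Cq_m$ to a point at height $\ge C+D$ lying within $\kappa_1$ of $\gamma([n_0,\infty))$.

*Proof.* **Step 1: choose $m_0$, to rule out the beginning of $\gamma$.** The union $\bigcup_{n<n_0}[\rho_C(\gamma(n)),\rho_C(\gamma(n+1))]$ is a finite subtree of level $C$. Choose $m_0$ such that $t^Cq_m$ is outside it for all $m\ge m_0$. Fix $m\ge m_0$ and put $x=t^Cq_m$.

**Step 2: build edge paths whose shadows pass through $x$.** By continuity of $i\cup\partial i$, $p_M\to z$ as $M\to\infty$. Fix $n$. For $N\ge n$, (3) gives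
$$(\gamma(n)|p_M)_1\ge\min\{n,(\gamma(N)|p_M)_1\}-\delta',$$
because $(\gamma(n)|\gamma(N))_1=n$. Since $(\gamma(N)|p_M)_1\to\infty$ as $N,M\to\infty$, we get $(\gamma(n)|p_M)_1\ge n-\delta'$ for all large $M$. Hence $d(1,[\gamma(n),p_M])\ge n-\delta'$ by (3). Moreover $\rho_C(p_M)=t^C\Phi^{-C}(p_M)$ and $\Phi^{-C}(p_M)\to q$. So for each $n\ge\max(n_0,1)$ we can choose $M(n)$ and a geodesic $\zeta_n=[\gamma(n),p_{M(n)}]$ with
$$d(1,\zeta_n)\ge n-\delta',\qquad q_m\in[1,\Phi^{-C}(p_{M(n)})].$$
The edge path $\gamma|_{[0,n]}$ followed by $\zeta_n$ has endpoints with shadows $t^C$ and $t^C\Phi^{-C}(p_{M(n)})$, and $x$ lies between them. Lemma 3 supplies an edge of this path and a $K$-vertical path from $x$ to an endpoint of that edge. By Step 1 the edge does not lie in $\gamma|_{[0,n_0]}$.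

**Step 3: if for some $n$ the edge lies in $\gamma|_{[n_0,n]}$, we are done.** The vertical path then ends on $\gamma([n_0,\infty))$, at height at least $C+D$.

**Step 4: otherwise, pass to a limit.** Now for all $n$ the edge lies in $\zeta_n$, and we have $K$-vertical paths $\tau_n$ from $x$ to vertices $e_n\in\zeta_n$. The subsegment of $\zeta_n$ from $\gamma(n)$ to $e_n$ has distance at least $n-\delta'$ from $1$, so $(e_n|\gamma(n))_1\ge n-2\delta'\to\infty$ by (3). Hence $e_n\to z$, and the lengths of the $\tau_n$ tend to infinity. By local finiteness, after passing to a subsequence, all $\tau_n$ go up or all go down, and every initial part of $\tau_n$ is eventually constant. This gives an infinite $K$-vertical ray $\tau$ from $x$. After a further subsequence every initial part of the geodesics $[x,e_n]$ is eventually constant too. This gives a geodesic ray $\xi$ from $x$, which ends at $z$ because $e_n\to z$.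

Each point of $\tau$ lies on $\tau_n$ for large $n$, so it is within $\kappa$ of a point of $[x,e_n]$, and this point is at a distance from $x$ bounded independently of $n$. For large $n$ this part of $[x,e_n]$ belongs to $\xi$. So $\tau$ lies in the $\kappa$-neighborhood of $\xi$. By BH III.H.3.3, two geodesic rays with the same endpoint are, after a shift of parameters, eventually within $5\delta$. So all points of $\xi$ far enough out are within $5\delta$ of points $\gamma(s)$ with $s\to\infty$. Hence all points of $\tau$ far enough out are within $\kappa_1$ of points $\gamma(s)$ with $s\to\infty$.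

If $\tau$ went down, its heights would tend to $-\infty$, contradicting $\pi(\gamma(s))\ge C+D$ for $s\ge n_0$. So $\tau$ goes up, and a sufficiently long initial part of $\tau$ is as required. $\square$

## 7. Exponential divergence below the geodesic

Fix constants, depending only on $G$, $X$, $\Phi$, in this order:

- an integer $R\ge2\kappa+4\delta+\kappa_1+1$, and $R_0=(1+K)R$;
- $R_1=(1+K)(2\kappa+2\delta+R_0)$, and an integer $L\ge\psi(R_1)+1$;
- $D=L+2R+2$ and $e=R_0+R+1$.

**Lemma 5.** Let $C\ge e$ be an integer and suppose $\pi(\gamma(n))\ge C+D$ for $n\ge n_0$. Let $m_0$ be as in Lemma 4 and $m\ge m_0$. If there are $K$-vertical paths from $x=t^Cq_m$ down to $p_n$ and from $y=t^Cq_{m+L}$ down to $p_{n'}$ (at height $0$), then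
$$|n-n'|\ \ge\ 2^{(C-e-R-1)/\delta}.$$

*Proof.* Join the given downward paths to the upward paths of Lemma 4. We get $K$-vertical paths $\alpha(i)$, $0\le i\le k_x$, and $\beta(i)$, $0\le i\le k_y$, with
$$\alpha(C)=x,\quad\beta(C)=y,\quad\alpha(0)=p_n,\quad\beta(0)=p_{n'},\quad k_x,k_y\ge C+D,$$
and $\alpha(k_x),\beta(k_y)$ within $\kappa_1$ of points $a,b\in\gamma([n_0,\infty))$ respectively.

**Step 1: above level $C$ the two paths come together.** Put $i_\sharp=C+L+R+1$, so that $i_\sharp+R+1=C+D$. Consider the geodesic hexagon $x,\alpha(k_x),a,b,\beta(k_y),y$, with side $ab$ in $\gamma$. The point $\alpha(i_\sharp)$ is within $\kappa$ of the side $[x,\alpha(k_x)]$, hence within $\kappa+4\delta$ of another side. The sides $[\alpha(k_x),a]$ and $[b,\beta(k_y)]$ have length at most $\kappa_1$, and $[\beta(k_y),y]$ is within $\kappa$ of $\beta$. So $\alpha(i_\sharp)$ is within $R$ of some $\beta(i')$, or of a point of $[x,y]$, or of a point of $\gamma([n_0,\infty))$. Since $d(x,y)\le L$, heights on $[x,y]$ are at most $C+L=i_\sharp-R-1$. Heights on $\gamma([n_0,\infty))$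 are at least $C+D=i_\sharp+R+1$. The last two possibilities are excluded, and (4) gives $d(\alpha(i_\sharp),\beta(i_\sharp))\le R_0$.

**Step 2: at level $C$ and lower they are apart.** Let $i_*$ be the least $i\in[0,i_\sharp]$ with $d(\alpha(i),\beta(i))\le R_0$. We claim $i_*>C$. Suppose $i_*\le C$. Two sides of the quadrilateral $\alpha(i_*),\alpha(i_\sharp),\beta(i_\sharp),\beta(i_*)$ have length at most $R_0$. The point $\alpha(C)$ is within $\kappa$ of the side $[\alpha(i_*),\alpha(i_\sharp)]$, hence within $\kappa+2\delta$ of another side, hence within $2\kappa+2\delta+R_0$ of some $\beta(i')$. By (4), $d(x,y)\le R_1$. Then $L=|q_m^{-1}q_{m+L}|\le\psi(R_1)$, a contradiction.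

**Step 3: the geodesic between the feet climbs to height about $C$.** Let $i_1=i_*-e$; it is $\ge0$ because $i_*>C\ge e$. In the quadrilateral $\alpha(0),\alpha(i_*),\beta(i_*),\beta(0)$ the point $\alpha(i_1)$ is within $\kappa+2\delta$ of one of the three sides other than $[\alpha(0),\alpha(i_*)]$. So it is within $R$ of some $\beta(i')$, or of a point of $[\alpha(i_*),\beta(i_*)]$, or of a point $o\in[\alpha(0),\beta(0)]$. The first gives $d(\alpha(i_1),\beta(i_1))\le R_0$ by (4), contradicting the minimality of $i_*$. The second is impossible, since heights on $[\alpha(i_*),\beta(i_*)]$ are at least $i_*-R_0=i_1+R+1$. So the third holds, and $\pi(o)\ge i_1-R\ge C-e-R$.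

**Step 4: a path that stays low under a geodesic that climbs must be exponentially long.** Let $\eta$ be the level-$0$ path from $p_n$ to $p_{n'}$ along $[1,p)$, of length $\ell=|n-n'|$. Here $\ell\ge1$, since $\ell=0$ would give $\alpha(0)=\beta(0)$ and $i_*=0$. By BH III.H.1.6,
$$d(o,\eta)\le\delta\log_2\ell+1.\tag{5}$$
The argument is by bisection. Choose $N\ge 0$ with $1\le\ell/2^N<2$. Split $\eta$ at its midpoint; thinness of the triangle on the endpoints and the midpoint moves $o$ by at most $\delta$ to a geodesic that joins the ends of one half. After $N$ such moves we are on a geodesic joining two points of $\eta$ at distance less than $2$, so within $1$ of one of them, and $N\le\log_2\ell$. As $\eta$ has height $0$, $C-e-R\le\pi(o)\le d(o,\eta)\le\delta\log_2\ell+1$. This is the lemma. $\square$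

Lemma 5 controls only the absolute value $|n-n'|$. If the feet $n$ were allowed to jump back and forth, the gains from successive values of $m$ would not add up. This is why the flow of Section 1 was built from running maxima: for $F_p$ the differences have a sign.

## 8. Counting prefixes, and the upper bounds

For an integer $C\ge e$ put
$$A=A(C)=L^{-1}2^{(C-e-R-1)/\delta},\qquad P_{C,M}=\{p\in\partial F_r:\ F_p(m)\ge Am-M\ \ \forall m\ge0\}\quad(M\in\mathbb N).$$
Then $A(C)\to\infty$ as $C\to\infty$.

**Proposition 1.** (a) $\mathcal B^+_{C+D}\subseteq\bigcup_MP_{C,M}$. (b) The number of length-$N$ prefixes of elements of $P_{C,M}$ is at most $c\,(2r)^{N/A}$, with $c=c(C,M)$ independent of $N$.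

*Proof.* **(a): height gives slope.** Let $p\in\mathcal B^+_{C+D}$, and take a $\gamma_p$ whose heights are eventually $\ge C+D$. By Lemma 1 there are vertical paths from $t^Cq_m$ down to $p_{F_p(m)}$ and from $t^Cq_{m+L}$ down to $p_{F_p(m+L)}$. Lemma 5 and the monotonicity of $F_p$ give
$$F_p(m+L)-F_p(m)\ge AL\qquad\text{for }m\ge m_0=m_0(p).$$
Hence $F_p(m)\ge AL\lfloor(m-m_0)/L\rfloor\ge A(m-m_0-L)$ for $m\ge m_0$. For $m<m_0$ the outer inequality is trivial, since its right side is negative. So $p\in P_{C,M}$ for every integer $M\ge A(m_0+L)$.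

**(b): slope gives few prefixes.** Let $p\in P_{C,M}$ and let $m$ be maximal with $F_p(m)\le N$. It exists because $F_p(0)=0$ and $F_p\to\infty$. Then $m\le(N+M)/A$. Since $F_p(m+1)>N$, Lemma 1 gives $0\le N-F_p(m)<K_C$. There are at most $\sum_{i\le(N+M)/A}(2r)^i\le2(2r)^{(N+M)/A}$ possibilities for $q_m$. Given $q_m$, we have $p_{F_p(m)}=t^Cq_mb$ with $d(1,b)\le KC$, so the number of choices for $p_{F_p(m)}$ is bounded in terms of $C$. Finally $p_N$ is $p_{F_p(m)}$ followed by a word of length less than $K_C$. $\square$

**Comparison of $T$ with the Cayley tree.** Since $T$ is minimal and $F_r$ is finitely generated, $T/F_r$ is a finite graph. So $w\mapsto wx_0$ is an equivariant quasi-isometry $\mathrm{Cay}(F_r,X)\to T$, and it induces the identification $\partial F_r=\partial T$. In a tree, $(p|q)$ is the distance from the basepoint to the line joining $p$ and $q$. By stability of quasigeodesics the orbit map sends the line in $\mathrm{Cay}(F_r,X)$ within bounded Hausdorff distance of the line in $T$, so distances to these lines are comparable. Hence there is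 $c'\ge1$ with
$$\tfrac1{c'}(p|q)_1-c'\ \le\ (p|q)_{x_0}\ \le\ c'(p|q)_1+c'\qquad(p\ne q).\tag{6}$$
In particular a cylinder of length $N$ has $d_a$-diameter at most $a^{c'}a^{-N/c'}$.

**Proof of Theorem 1.** Put
$$\theta(C)=\frac{c'\log(2r)}{A(C)\log a}.$$
By Proposition 1(b), $P_{C,M}$ is covered for every $N$ by at most $c(2r)^{N/A}$ sets of diameter at most $a^{c'}a^{-N/c'}$. Consecutive scales have constant ratio, so the upper box dimension of $P_{C,M}$ is at most $\lim_N\frac{\log c+(N/A)\log(2r)}{(N/c'-c')\log a}=\theta(C)$. (For Hausdorff dimension directly: if $s>\theta(C)$, the cost $c(2r)^{N/A}a^{sc'}a^{-sN/c'}$ tends to $0$ as $N\to\infty$.) By Proposition 1(a), $\mathcal B_+\subseteq\mathcal B^+_{C+D}\subseteq\bigcup_MP_{C,M}$, a countable union. Countable stability gives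
$$\dim_H\mathcal B_+\le\dim_P\mathcal B_+\le\theta(C).$$
Let $C\to\infty$: both dimensions of $\mathcal B_+$ are $0$. By the symmetry of Section 3 the same holds for $\mathcal B_-$, hence for $\mathcal B=\mathcal B_+\cup\mathcal B_-$. $\blacksquare$

**Proof of Theorem 3, upper bound.** For $k\ge D+e$ take $C=k-D$. Then $\mathcal B_k^+\subseteq\bigcup_MP_{C,M}$ and $\dim_P\mathcal B_k^+\le\theta(k-D)=\mathrm{const}\cdot2^{-k/\delta}$, and likewise for $\mathcal B_k^-$. For the finitely many smaller $k$, use that $\partial F_r$ is covered by at most $(2r)^N$ cylinders of length $N$. So its upper box dimension is at most $c'\log(2r)/\log a$, and we may enlarge the constant. The bound holds with $\lambda=2^{1/\delta}$. $\blacksquare$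

**Proof of Theorem 2, first part.** Let $\limsup_{\rho\to0}\log h(\rho)/\log\rho>\sigma>0$. Since $\log\rho<0$ for small $\rho$, there are $\rho_s\to0$ with $h(\rho_s)\le\rho_s^\sigma$. Let $N_s$ be the least $N\ge0$ with $a^{c'}a^{-N/c'}\le\rho_s$, so $N_s\le c'\log_a(1/\rho_s)+\mathrm{const}$. The cylinders of length $N_s$ that meet $P_{C,M}$ have diameter at most $\rho_s$, so this cover costs at most
$$c(2r)^{N_s/A(C)}h(\rho_s)\le\mathrm{const}\cdot\rho_s^{-\theta(C)}\rho_s^{\sigma},$$
because $(2r)^{c'\log_a(1/\rho)/A(C)}=\rho^{-\theta(C)}$. Fix $C$ so large that $\theta(C)<\sigma$. Then the cost tends to $0$ as $s\to\infty$. So $\mathcal H^h(P_{C,M})=0$ for all $M$, hence $\mathcal H^h(\mathcal B_+)=0$. Likewise $\mathcal H^h(\mathcal B_-)=0$. $\blacksquare$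

## 9. Binary families of points along a prescribed height

For the lower bounds we build many points of $\mathcal B$: two elements $U,V\in F_r$ are used as letters, and powers of $t$ are inserted to steer the height.

**Step 1: two elements $u,v$ in general position.** We recall that two infinite-order elements of a hyperbolic group whose fixed-point sets in $\partial G$ meet have a common nontrivial power (e.g. Ghys–de la Harpe, *Sur les groupes hyperboliques*, Ch. 8). If they lie in $F_r$, they are then powers of one element of $F_r$, that is, they lie in the same maximal cyclic subgroup. Take $1\ne u\in F_r$, and take $v\in F_r$ outside the three maximal cyclic subgroups containing $u$, $\Phi(u)$, $\Phi^{-1}(u)$. Such $v$ exists: in the abelianization $\mathbb Z^r$ a cyclic subgroup contains at most one of the vectors $(1,n,0,\dots,0)$, $n\in\mathbb Z$, so three cyclic subgroups do not cover $F_r$.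

Next, $u$ and $\Phi(u)$ are not in a common cyclic subgroup. Let $u=w^s$ with $w$ not a proper power, and suppose $\Phi(u)\in\langle w\rangle$. Maximal cyclic subgroups are closed under roots, so $\Phi(w)\in\langle w\rangle$. As $\Phi(w)$ is not a proper power, $\Phi(w)=w^{\pm1}$ and $\Phi^2(w)=w$, contradicting atoroidality. The same applies to $v$.

Write $s^{\pm\infty}=\lim_n s^{\pm n}\in\partial G$. Note that $ts^\infty=\Phi(s)^\infty$, since $ts^n=\Phi(s)^nt$. We claim that $\{u^{-\infty},v^{-\infty}\}$ is disjoint from $\{u^\infty,v^\infty,tu^\infty,tv^\infty\}$, and $u^\infty\ne v^\infty$. The two endpoints of one element are distinct. Any other coincidence would put one of the pairs $(u,v)$, $(u,\Phi(u))$, $(u,\Phi(v))$, $(v,\Phi(u))$, $(v,\Phi(v))$ in a common maximal cyclic subgroup. The pairs $(u,v)$ and $(v,\Phi(u))$ are excluded by the choice of $v$. So is $(u,\Phi(v))$, after applying $\Phi^{-1}$. The other two were just excluded.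

**Step 2: bounded corners.** As $n\to\infty$, $(t^{\epsilon'}s^n)^{-1}=s^{-n}t^{-\epsilon'}\to s^{-\infty}$ and $t^\epsilon s'^{\,n}\to t^\epsilon s'^\infty$. Gromov products of sequences with distinct limits are bounded. So there is $c$ such that for all $n\ge1$, $s,s'\in\{u,v\}$, $\epsilon,\epsilon'\in\{0,1\}$,
$$\big((t^{\epsilon'}s^n)^{-1}\,\big|\,t^\epsilon s'^{\,n}\big)_1\le c,\qquad(u^n|v^n)_1\le c.\tag{7}$$

**Step 3: from corners to quasigeodesics.** Let $[g,g'],[g',g'']$ be geodesics with $(g|g'')_{g'}\le c$. Gromov products at $g'$ do not increase when the points move along the geodesics toward $g'$: for $x\in[g,g']$,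
$$(g|y)_{g'}-(x|y)_{g'}=\tfrac12\big(d(g,x)+d(x,y)-d(g,y)\big)\ge0.$$
So for $x\in[g,g']$ and $y\in[g',g'']$ we have $d(x,y)\ge d(x,g')+d(g',y)-2c$, and the concatenation is a $(1,2c)$-quasigeodesic. A window of length at most $\ell_0$ in a concatenation of geodesics of length at least $\ell_0$ lies in two consecutive ones. By the local-to-global principle (Coornaert–Delzant–Papadopoulos, *Géométrie et théorie des groupes*, Ch. 3, Th. 1.4) there is therefore $\ell_0$ such that every concatenation of geodesics of length at least $\ell_0$ with all corner Gromov products at most $c$ is a uniform quasigeodesic. Fix $n$ so large that for $U=u^n$, $V=v^n$ the elements $U,V,tU,tV$ all have $d(1,\cdot)\ge\ell_0$.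

**Step 4: the construction.** Let $\mathrm{ht}:\{1,2,\dots\}\to\mathbb Z_{\ge0}$ satisfy $\epsilon_j:=\mathrm{ht}(j)-\mathrm{ht}(j-1)\in\{0,1\}$ for $j\ge2$. For $\omega=(s_1,s_2,\dots)\in\{U,V\}^{\mathbb N}$ set
$$g_j=t^{\mathrm{ht}(1)}s_1t^{\epsilon_2}s_2\cdots t^{\epsilon_j}s_j,\qquad\text{so that }\pi(g_j)=\mathrm{ht}(j).$$
After translation by $t^{-\mathrm{ht}(1)}$ the sequence $t^{\mathrm{ht}(1)},g_1,g_2,\dots$ starts at $1$ and has increments $s_1,t^{\epsilon_2}s_2,\dots$. By (7) and Step 3 it is a uniform quasigeodesic with steps of bounded length, converging to some $z(\omega)\in\partial G$. It is uniformly close to a geodesic ray from $t^{\mathrm{ht}(1)}$ to $z(\omega)$, and this ray is eventually $5\delta$-close to any geodesic ray from $1$ to $z(\omega)$. So there is $E_1$, independent of $\omega$ and $\mathrm{ht}$, such that every point sufficiently far along any geodesic ray from $1$ to $z(\omega)$ is within $E_1$ of some $g_j$, with $j\to\infty$ along the ray. Put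
$$\mathcal E_{\mathrm{ht}}=(\partial i)^{-1}\{z(\omega):\omega\in\{U,V\}^{\mathbb N}\}.$$
Far along the ray the height is at least $\mathrm{ht}(j)-E_1$ with $j\to\infty$. Hence
$$\mathrm{ht}(j)\to\infty\Rightarrow\mathcal E_{\mathrm{ht}}\subseteq\mathcal B_+;\qquad\mathrm{ht}\equiv k+\lceil E_1\rceil\Rightarrow\mathcal E_{\mathrm{ht}}\subseteq\mathcal B_k.\tag{8}$$

**Step 5: equivariance, used next and in Section 3.** $G$ acts on $\partial F_r$: the element $g$ acts by the boundary map of the automorphism $x\mapsto gxg^{-1}$ of $F_r$. For $g=wt^i$ with $w\in F_r$ this is $p\mapsto w\,\partial\Phi^i(p)$. The map $\partial i$ is $G$-equivariant. To see this, let $v_n\in F_r$, $v_n\to p$. Then $gv_n=(gv_ng^{-1})g$ is at distance $d(1,g)$ from $gv_ng^{-1}$. The elements $gv_n$ converge to $g\,\partial i(p)$, and the elements $gv_ng^{-1}$ converge to $\partial i(g\cdot p)$, so these points agree.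

## 10. Different codes give separated rays

Let $\Lambda\ge2$ be an integer with $|\Phi(x)|\le\Lambda$ for $x\in X$; then $|\Phi^i(w)|\le\Lambda^i|w|$ for $i\ge 0$.

**Lemma 6.** There is an integer $c_0\ge1$, independent of $\mathrm{ht}$, such that if $\omega\ne\omega'$ first differ at place $j$ and $\partial i(p)=z(\omega)$, $\partial i(p')=z(\omega')$, then $p\ne p'$ and
$$(p|p')_1\le N_j:=c_0\sum_{l\le j}\Lambda^{\mathrm{ht}(l)} .$$

*Proof.* **Step 1: strip off the common part.** Let $h=t^{\mathrm{ht}(1)}s_1t^{\epsilon_2}\cdots s_{j-1}t^{\epsilon_j}$ (so $h=t^{\mathrm{ht}(1)}$ if $j=1$). Moving all powers of $t$ to the right, $h=h_0t^i$ with $i=\mathrm{ht}(j)$ and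
$$h_0=\Phi^{\mathrm{ht}(1)}(s_1)\cdots\Phi^{\mathrm{ht}(j-1)}(s_{j-1})\in F_r,\qquad|h_0|\le\max(|U|,|V|)\sum_{l<j}\Lambda^{\mathrm{ht}(l)} .$$
Write $p=h\cdot q$ and $p'=h\cdot q'$.

**Step 2: $q$ and $q'$ separate after a bounded length.** By equivariance $\partial i(q)$ and $\partial i(q')$ are the endpoints of the quasigeodesics from $1$ with successive increments $s_j,t^{\epsilon_{j+1}}s_{j+1},\dots$ and $s_j',t^{\epsilon_{j+1}}s'_{j+1},\dots$, where $\{s_j,s_j'\}=\{U,V\}$. Since $(U|V)_1\le c$ by (7), their union is a uniform bi-infinite quasigeodesic through $1$. Hence $\partial i(q)$ and $\partial i(q')$ are at distance at least $\kappa_0>0$ in a fixed visual metric on $\partial G$, with $\kappa_0$ uniform. In particular $q\ne q'$, so $p\ne p'$. The set of pairs in $\partial F_r\times\partial F_r$ whose $\partial i$-images are at distance at least $\kappa_0$ is compact and disjoint from the diagonal, and $(\cdot|\cdot)_1$ is locally constant off the diagonal. So $(q|q')_1\le E$ with $E$ uniform.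

**Step 3: apply $\partial\Phi^i$ and translate back.** Let $v_0$ be the vertex on the line joining $q,q'$ with $|v_0|=(q|q')_1\le E$. By the choice of $B$ there are inductively vertices $v_{s+1}$ on the line joining $\partial\Phi^{s+1}q,\partial\Phi^{s+1}q'$ with $|\Phi(v_s)^{-1}v_{s+1}|\le B$. So $|v_{s+1}|\le\Lambda|v_s|+B$. As $\Lambda\ge2$, summing the geometric series gives
$$(\partial\Phi^iq|\partial\Phi^iq')_1\le|v_i|\le\Lambda^iE+B(\Lambda^{i-1}+\cdots+1)\le\Lambda^i(E+B).$$
Finally $p=h_0\,\partial\Phi^i(q)$ and $p'=h_0\,\partial\Phi^i(q')$. The distance from $1$ to the line joining $p,p'$ is at most $|h_0|$ plus the distance from $h_0$ to it, so $(p|p')_1\le|h_0|+(\partial\Phi^iq|\partial\Phi^iq')_1$. Any integer $c_0\ge\max(|U|,|V|,E+B,1)$ works. $\square$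

In particular $p\in\mathcal E_{\mathrm{ht}}$ determines $\omega$. (Apply the lemma with $p=p'$.) Put $J(N)=\min\{j\ge1:N_j\ge N\}$. If two distinct points of $\mathcal E_{\mathrm{ht}}$ lie in one cylinder of length $N$ and their $\omega$'s first differ at $j$, then $N\le N_j$, so $j\ge J(N)$. Thus all points of $\mathcal E_{\mathrm{ht}}$ in one cylinder of length $N$ have $\omega$'s agreeing in the first $J(N)-1$ letters. As $\partial i$ is surjective, every $\omega$ occurs. So if cylinders of lengths $n_1,n_2,\dots$ cover $\mathcal E_{\mathrm{ht}}$, the uniform Bernoulli measure on $\{U,V\}^{\mathbb N}$ gives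
$$\sum_s2^{-(J(n_s)-1)}\ge1.\tag{9}$$

**From $d_a$-covers to cylinders.** Let $S\subseteq\partial F_r$ have $d_a$-diameter $\rho>0$. All $p\ne q$ in $S$ satisfy $(p|q)_{x_0}\ge\log_a(1/\rho)$. By (6), $S$ lies in a cylinder of length $n=\max(0,\lfloor(\log_a(1/\rho)-c')/c'\rfloor)$. Since $n+1\ge(\log_a(1/\rho)-c')/c'$,
$$\rho\ge a^{-c'(n+2)}.\tag{10}$$
When estimating Hausdorff measures from below we may assume that all covering sets have positive diameter: $\partial F_r$ is perfect and $h(0+)=0$, so singletons can be enlarged at arbitrarily small total cost. Below, a cover has sets of diameters $\rho_s$, and $n_s$ is the length attached to $\rho_s$.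

## 11. Lower bounds at constant height and at slowly growing height

**Proof of Theorem 3, lower bound.** Take $\mathrm{ht}\equiv k'=k+\lceil E_1\rceil$. Then $N_j=c_0\Lambda^{k'}j$, and $N_{J(n)}\ge n$ gives $J(n)\ge n/(c_0\Lambda^{k'})$. Put
$$\theta=\frac{\log2}{c'c_0\Lambda^{k'}\log a}.$$
By (10), $\rho_s^\theta\ge2^{-(n_s+2)/(c_0\Lambda^{k'})}$. Since $2^{-2/(c_0\Lambda^{k'})}\ge\frac14$, (9) gives for every cover of $\mathcal E_{\mathrm{ht}}$
$$\sum_s\rho_s^\theta\ \ge\ \sum_s2^{-(n_s+2)/(c_0\Lambda^{k'})}\ \ge\ \tfrac14\sum_s2^{-J(n_s)}\ \ge\ \tfrac18 .$$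
So by (8), $\dim_H\mathcal B_k\ge\dim_H\mathcal E_{\mathrm{ht}}\ge\theta=c_1\Lambda^{-k}$ with $c_1=\log 2/(c'c_0\Lambda^{\lceil E_1\rceil}\log a)$. Comparing with the upper bound as $k\to\infty$ shows $\lambda\le\Lambda$. With Section 8 this proves Theorem 3. $\blacksquare$

**Proof of Theorem 2, second part.** Let $\log h(\rho)/\log\rho\to0$.

**Step 1: $\mathcal H^h(\mathcal B)>0$, by letting the height grow slowly enough for $h$.** Put $f(n)=\max\big(0,\log\frac1{h(a^{-c'(n+2)})}\big)$. It is nondecreasing, $f(n)=o(n)$ by the hypothesis on $h$, and by (10) $h(\rho)\ge e^{-f(n)}$ when $n$ is the length attached to $\rho$. For $n\ge1$ let $\eta(n)=\sup_{N\ge n}f(N)/N$, so $\eta$ is nonincreasing and $\eta(n)\to0$. Choose $\mathrm{ht}$ with $\mathrm{ht}(1)=0$, steps in $\{0,1\}$, $\mathrm{ht}(j)\to\infty$ and $\Lambda^{\mathrm{ht}(j)}\eta(j)\to0$. For instance, raise $\mathrm{ht}$ from $i$ to $i+1$ only at a place $j$ with $\eta(j)\le\Lambda^{-2(i+1)}$; from the first raise on, $\Lambda^{\mathrm{ht}(j)}\eta(j)\le\Lambda^{-\mathrm{ht}(j)}$.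

As $\mathrm{ht}$ is nondecreasing and $c_0\ge1$, we have $j\le N_j\le c_0j\Lambda^{\mathrm{ht}(j)}$. Hence
$$f(N_j)\le\eta(N_j)N_j\le c_0\,\eta(j)\Lambda^{\mathrm{ht}(j)}j=o(j).$$
So there is a constant $b$ with $f(N_j)\le(j-1)\log2+b$ for all $j\ge1$. For any $n$, $n\le N_{J(n)}$, so $f(n)\le(J(n)-1)\log2+b$. By (9), every cover of $\mathcal E_{\mathrm{ht}}$ has
$$\sum_sh(\rho_s)\ge\sum_se^{-f(n_s)}\ge e^{-b}\sum_s2^{-(J(n_s)-1)}\ge e^{-b}.$$
By (8), $\mathcal E_{\mathrm{ht}}\subseteq\mathcal B_+$, so $\mathcal H^h(\mathcal B)>0$.

**Step 2: from positive to infinite, by passing to a smaller gauge.** Let $h'$ be a gauge equal to $h(\rho)/\log(1/\rho)$ for small $\rho>0$. This function is nondecreasing near $0$, because $h$ and $1/\log(1/\rho)$ are, so it extends to a gauge; it tends to $0$. Moreover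
$$\frac{\log h'(\rho)}{\log\rho}=\frac{\log h(\rho)}{\log\rho}+\frac{\log\log(1/\rho)}{\log(1/\rho)}\to0 .$$
By Step 1 applied to $h'$, $\mathcal H^{h'}(\mathcal B)>0$. For covers by sets of diameter at most $\varepsilon$, the $h'$-cost is at most $1/\log(1/\varepsilon)$ times the $h$-cost. So $\mathcal H^h(\mathcal B)<\infty$ would force $\mathcal H^{h'}(\mathcal B)=0$. Thus $\mathcal H^h(\mathcal B)=\infty$. $\blacksquare$
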